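\title{Long chains and short maximal chains in the Weihrauch degrees}

\begin{abstract}
We answer two questions on chains in the partial order $\mathcal W$ of Weihrauch degrees. The linear orders that embed in $\mathcal W$ are exactly those that embed in the power set of the continuum $\mathfrak c$, and a forcing argument then shows that ZFC does not prove that $\mathcal W$ has a chain of size $2^{\mathfrak c}$. On the other hand, ZFC proves that $\mathcal W$ has a maximal chain of size exactly $\mathfrak c$, so not every chain of size less than $2^{\mathfrak c}$ can be extended. Countable chains can always be extended, and every maximal chain through the degree of the identity has size at least $\mathfrak c$.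
\end{abstract}

\section{Introduction}

A \emph{problem} is a partial multi-valued function $f:\subseteq\mathbb N^{\mathbb N}\rightrightarrows\mathbb N^{\mathbb N}$. It assigns to every $x\in\mathbb N^{\mathbb N}$ a set $f(x)\subseteq\mathbb N^{\mathbb N}$; the points of $\operatorname{dom}f=\{x:f(x)\ne\emptyset\}$ are the \emph{instances} of $f$, and the points of $f(x)$ are the \emph{solutions} of the instance $x$. The problem $f$ is \emph{Weihrauch reducible} to $g$, written $f\le_{\mathrm W}g$, if there are computable partial functionals $\Phi,\Psi$ such that for every $x\in\operatorname{dom}f$ we have $\Phi(x)\in\operatorname{dom}g$, and $\Psi(x,y)\in f(x)$ for every $y\in g(\Phi(x))$. Thus $f\le_{\mathrm W}g$ says that one uniform procedure solves $f$ with a single call to $g$, whichever solution that call returns. The relation is a preorder, and its equivalence classes form the partial order $\mathcal W$ of \emph{Weihrauch degrees}. Two degrees will serve as landmarks: the least degree $0$, of the problem with no instances, and the degree of the identity $\mathrm{id}$ on $\mathbb N^{\mathbb N}$, below which lie exactly the problems that some computable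 functional solves on all their instances.

Let $\mathfrak c=2^{\aleph_0}$. There are $(2^{\mathfrak c})^{\mathfrak c}=2^{\mathfrak c}$ problems, and we will see in Section~\ref{sec:embed} that there are also $2^{\mathfrak c}$ degrees. A \emph{chain} is a linearly ordered subset of $\mathcal W$. A chain $C$ is \emph{extendible} if some degree outside $C$ is comparable with every element of $C$, and \emph{maximal} otherwise. It is consistent with ZFC that $\mathcal W$ has a chain of the largest conceivable size $2^{\mathfrak c}$. The following two questions are posed in \cite{LMV}.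
\begin{enumerate}
\item Does ZFC prove that $\mathcal W$ has a chain of size $2^{\mathfrak c}$?
\item More generally, does ZFC prove that every chain of size $\kappa<2^{\mathfrak c}$ is extendible?
\end{enumerate}
A positive answer to the second question would give one to the first, because every maximal chain would then have size $2^{\mathfrak c}$. We show that both answers are negative, for different reasons. The first question turns out to be a question about power sets.

\begin{theorem}\label{thm:embed}
In ZFC, a linear order embeds in $\mathcal W$ if and only if it embeds in $(\mathcal P(\mathfrak c),\subseteq)$.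
\end{theorem}

\begin{theorem}\label{thm:long}
\begin{enumerate}
\item[(a)] If ZFC is consistent, then so is ZFC together with the statement that $\mathfrak c=\aleph_2$, $2^{\mathfrak c}=\aleph_{\omega_2+1}$, and every chain in $\mathcal W$ has size at most $\aleph_{\omega_2}<2^{\mathfrak c}$.
\item[(b)] If $2^{<\mathfrak c}=\mathfrak c$, for example if CH holds, then $\mathcal W$ has a chain of size $2^{\mathfrak c}$.
\item[(c)] ZFC proves that $\mathcal W$ has a chain of size at least $\mathfrak c^+$.
\end{enumerate}
\end{theorem}

So the existence of a chain of size $2^{\mathfrak c}$ is independent of ZFC. The statement in the second question is not independent: ZFC refutes it.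

\begin{theorem}\label{thm:short}
In ZFC, $\mathcal W$ has a maximal chain of cardinality exactly $\mathfrak c$.
\end{theorem}

\begin{theorem}\label{thm:small}
In ZFC, every countable chain in $\mathcal W$ is extendible, and every maximal chain that contains the degree of $\mathrm{id}$ has size at least $\mathfrak c$.
\end{theorem}

The chain built for Theorem~\ref{thm:short} contains $\mathrm{id}$, so by Theorem~\ref{thm:small} it is as small as a maximal chain through $\mathrm{id}$ can be. Whether a maximal chain that avoids $\mathrm{id}$ can have size strictly between $\aleph_0$ and $\mathfrak c$ when CH fails is not settled here, and neither question depends on it.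

Before the proof, either answer to the second question looks plausible. Countable chains are extended by a diagonal argument, and a chain of size $\mathfrak c$ is tiny compared with $\mathcal W$; this suggests that there is always room. On the other hand, $\mathcal P(\mathfrak c)$ has the maximal chain $\{\alpha:\alpha\le\mathfrak c\}$ of size $\mathfrak c$: if $A$ is comparable with every ordinal and $\xi\in A$, then $A\not\subseteq\xi$, so $\xi\subseteq A$, and $A$ is an ordinal. That chain is maximal because consecutive elements leave no gap, and this has no analogue above $\mathrm{id}$, where there is a degree strictly between any two comparable ones (Example~\ref{ex:dense}). A short maximal chain of $\mathcal W$ has to block $2^{\mathfrak c}$ candidates in some other way.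

The mechanism is that there are only countably many pairs $(\Phi,\Psi)$, so that among uncountably many reductions two use the same pair. If two problems reduce to $d$ by the same pair, then $d$ solves both at once on their common instances. If $d$ reduces to two problems by the same pair, then $d$ only ever asks questions that both of them admit. We build a chain in $\omega_1$ steps, inserting at each step a new degree into every cut. A degree $d$ comparable with the whole chain but outside it determines a cut at every step, hence lies above uncountably many or below uncountably many of the inserted degrees, and these are designed so that either alternative is contradictory. The design needs the upper side of the cut to be \emph{split} over the lower side. Above $\mathrm{id}$ this is automatic. Below $\mathrm{id}$ it can fail, and there we first cut $\mathcal W$ into intervals on which it can be recovered.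

Sections~\ref{sec:embed} and~\ref{sec:long} prove Theorems~\ref{thm:embed} and~\ref{thm:long} and are not used later. Section~\ref{sec:insert} develops the tools for inserting degrees and proves Theorem~\ref{thm:small}. Section~\ref{sec:fill} contains the $\omega_1$-step construction, Section~\ref{sec:below} treats the degrees below $\mathrm{id}$, and Section~\ref{sec:assemble} assembles the chain of Theorem~\ref{thm:short}.

\section{Indices, labeled sums and identity problems}\label{sec:prelim}

We write $\le$, $<$, $\equiv$ for Weihrauch reducibility and $\le_T$ for Turing reducibility, and we use a problem as a name for its degree where this is harmless. For sets of degrees, $A\le B$ means $a\le b$ for all $a\in A$, $b\in B$, and likewise for $<$. The sequence $x$ prefixed by the number $n$ is $n^\frown x$, the constant sequence with value $j$ is $j^\infty$, and $\langle\cdot,\dots,\cdot\rangle$ denotes computable bijective codings of tuples of numbers. Two functions $a,a'\in\mathbb N^{\mathbb N}$ are \emph{eventually different} if $a(n)\ne a'(n)$ for all but finitely many $n$.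

\subsection*{Indices.} A Turing functional is given by an oracle machine; it is \emph{defined} at $x$ if the machine with oracle $x$ halts on every input, and its value is then the computed element of $\mathbb N^{\mathbb N}$. Let $(\Phi_e,\Psi_e)_{e\in\mathbb N}$ be an effective enumeration of all pairs of Turing functionals. Every computable partial functional is a restriction of a Turing functional, so $f\le g$ holds if and only if some pair $(\Phi_e,\Psi_e)$ witnesses it; we then say that $f\le g$ \emph{via $e$}. We use the pigeonhole principle in the following form: if $\theta$ is a regular uncountable cardinal and an index is chosen for each $\xi<\theta$, then one index is chosen for unboundedly many $\xi$.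

\subsection*{Labeled sums.} For $p\in\mathbb N$ let $p^\frown f$ be the problem with domain $\{p^\frown x:x\in\operatorname{dom}f\}$ that maps $p^\frown x$ to $f(x)$. For finitely or countably many problems $f_n$ and pairwise distinct \emph{labels} $p_n\in\mathbb N$, the \emph{labeled sum} $\sum_np_n{}^\frown f_n$ is the union of the problems $p_n{}^\frown f_n$, whose domains are disjoint. The $f_n$ are its \emph{components}. We write $f\sqcup g$ for $0^\frown f+1^\frown g$.

\begin{lemma}\label{lem:sums}
Let $c=\sum_np_n{}^\frown f_n$. Then $f_n\le c$ for all $n$. If $f_n\le g$ for all $n$, and there is a partial computable function $\eta$ such that $f_n\le g$ via $\eta(p_n)$ for all but finitely many $n$, then $c\le g$. In particular, a finite labeled sum is the least upper bound of its components.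
\end{lemma}

\begin{proof}
The reduction $f_n\le c$ is $x\mapsto p_n{}^\frown x$, $(x,y)\mapsto y$. For the second claim, change $\eta$ at finitely many labels so that $f_n\le g$ via $\eta(p_n)$ for all $n$, and use $p^\frown x\mapsto\Phi_{\eta(p)}(x)$ and $(p^\frown x,y)\mapsto\Psi_{\eta(p)}(x,y)$.
\end{proof}

The function $\eta$ costs nothing if we are free to choose the labels, since the indices can be written into them. Suppose $f\le g_0,\dots,g_n$. A \emph{tag} for $f\le g_0,\dots,g_n$ is a number $\langle\langle e_0,\dots,e_n\rangle,t\rangle$ such that $f\le g_m$ via $e_m$ for each $m\le n$; the number $t$ is arbitrary. Because $t$ is free there are infinitely many tags, so a tag can always be chosen to avoid finitely many given numbers.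

\subsection*{Identity problems.} For $D\subseteq\mathbb N^{\mathbb N}$ let $\mathrm{Id}_D$ be the identity with domain $D$, and let $[D]$ be its degree. Write $D\to E$ if some $\Phi_e$ is defined on all of $D$ and maps $D$ into $E$, and put $D\sqcup E=0^\frown D\cup1^\frown E$.

\begin{lemma}\label{lem:ids}
$[D]\le[E]$ if and only if $D\to E$, and $[D\sqcup E]$ is the least upper bound of $[D]$ and $[E]$. The degrees below or equal to $\mathrm{id}$ are exactly the degrees $[D]$.
\end{lemma}

\begin{proof}
The forward functional of a reduction maps $D$ into $E$; conversely, if $\Phi$ maps $D$ into $E$, then $\Phi$ and $(x,y)\mapsto x$ reduce $\mathrm{Id}_D$ to $\mathrm{Id}_E$. The claim on $D\sqcup E$ follows, since two functionals can be combined by reading the first number. Each $[D]$ is below $[\mathbb N^{\mathbb N}]=\mathrm{id}$. If $f\le\mathrm{id}$ via $(\Phi,\Psi)$, then $\Psi(x,\Phi(x))\in f(x)$ for all $x\in\operatorname{dom}f$, so $f\le\mathrm{Id}_{\operatorname{dom}f}$; and $\mathrm{Id}_{\operatorname{dom}f}\le f$ via $x\mapsto x$, $(x,y)\mapsto x$.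
\end{proof}

\section{Chains of degrees and chains of sets}\label{sec:embed}

We prove Theorem~\ref{thm:embed} by giving order embeddings in both directions.

\subsection*{From $\mathcal P(\mathfrak c)$ to $\mathcal W$.} We need $\mathfrak c$ pairwise Turing incomparable reals. Build finite strings $f_s$, for $s\in2^{<\omega}$, level by level. At level $n$ start with strings $f_s$, $s\in2^n$, such that the two strings attached to the children of a node are incompatible proper extensions of the string attached to the node. Then treat in turn all triples $(s,t,e)$ with $s\ne t$ in $2^n$ and $e\le n$. If there are a string $\tau\supseteq f_s$ and $m\ge|f_t|$ such that the machine of $\Phi_e$ with oracle $\tau$ halts on input $m$, replace $f_s$ by $\tau$ and extend $f_t$ so that $f_t(m)$ differs from the output. Otherwise do nothing; in this case $\Phi_e(x)$ is undefined for every $x\supseteq f_s$. For $u\in2^\omega$ let $x_u=\bigcup_nf_{u\restriction n}$. If $u\ne v$ and $e$ is given, take $n\ge e$ with $u\restriction n\ne v\restriction n$; the step for $(u\restriction n,v\restriction n,e)$ ensures $\Phi_e(x_u)\ne x_v$.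

Enumerate these reals as $\{x_t:t<\mathfrak c\}$ and put $D_A=\{x_t:t\in A\}$ for $A\subseteq\mathfrak c$. If $A\subseteq B$, then $D_A\to D_B$ by inclusion. If $t\in A\setminus B$, then $x_t$ computes no element of $D_B$, so $D_A\not\to D_B$. By Lemma~\ref{lem:ids}, $A\mapsto[D_A]$ is an order embedding.

\subsection*{From $\mathcal W$ to $\mathcal P(\mathfrak c)$.} A problem is an object with $\mathfrak c$ many coordinates, but a \emph{failure} of reducibility has a countable witness: one counterexample for each index. There are only $\mathfrak c$ such witnesses, and we map a degree to a set of witnesses. A \emph{test} is a sequence $\tau=(x_e,y_e,t_e)_{e\in\mathbb N}$ with $x_e,y_e\in\mathbb N^{\mathbb N}$ and $t_e\in\{\mathsf a,\mathsf b\}$. There are $\mathfrak c^{\aleph_0}=\mathfrak c$ tests. The type $\mathsf a$ records that $\Phi_e$ fails at $x_e$, and the type $\mathsf b$ that $\Psi_e$ fails at $(x_e,y_e)$. The point is that the conditions on the two problems separate: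
\begin{itemize}
\item $f\in P_\tau$ if for all $e$ we have $x_e\in\operatorname{dom}f$, and if $t_e=\mathsf b$, then $\Psi_e(x_e,y_e)$ is undefined or not in $f(x_e)$;
\item $g\in Q_\tau$ if for all $e$: if $t_e=\mathsf a$, then $\Phi_e(x_e)$ is undefined or not in $\operatorname{dom}g$, and if $t_e=\mathsf b$, then $\Phi_e(x_e)$ is defined and $y_e\in g(\Phi_e(x_e))$.
\end{itemize}
By the definition of reducibility, $f\not\le g$ if and only if there is a test $\tau$ with $f\in P_\tau$ and $g\in Q_\tau$. Let
\[
E(h)=\{\tau: h\not\le g\text{ for all }g\in Q_\tau\}.
\]
If $h\le h'$ and $h'\le g$ then $h\le g$, so $h\le h'$ implies $E(h)\subseteq E(h')$; in particular $E(h)$ depends only on the degree of $h$. If $f\not\le g$, pick $\tau$ with $f\in P_\tau$ and $g\in Q_\tau$. Then $\tau\in E(f)$, because $f\in P_\tau$ gives $f\not\le g'$ for \emph{every} $g'\in Q_\tau$, and $\tau\notin E(g)$, because $g\le g\in Q_\tau$. So $E(f)\not\subseteq E(g)$. Hence $E$ embeds every chain of $\mathcal W$ in the power set of a set of size $\mathfrak c$, and Theorem~\ref{thm:embed} is proved.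

\section{The length of chains in $\mathcal P(\mathfrak c)$}\label{sec:long}

By Theorem~\ref{thm:embed} it suffices to prove Theorem~\ref{thm:long} for chains in $\mathcal P(\mathfrak c)$.

\subsection{Long chains from the lexicographic order}

\begin{lemma}\label{lem:lex}
Let $\mu$ be the least cardinal with $2^\mu>\mathfrak c$. Then $\mathcal P(\mathfrak c)$ has a chain of size $2^\mu$.
\end{lemma}

\begin{proof}
We have $\omega<\mu\le\mathfrak c$. Order the functions $f:\mu\to2$ lexicographically: $f<_{\mathrm{lex}}g$ if $f(\xi)=0$ and $g(\xi)=1$ at the least $\xi$ where they differ. This is a linear order. Let $Z$ be the set of functions that vanish from some $\xi<\mu$ on. By the minimality of $\mu$, $|Z|\le\sum_{\xi<\mu}2^{|\xi|}\le\mu\cdot\mathfrak c=\mathfrak c$. Put $A_f=\{z\in Z:z\le_{\mathrm{lex}}f\}$. If $f<_{\mathrm{lex}}g$, then $A_f\subseteq A_g$. If $\xi$ is the first point of difference and $z$ agrees with $g$ up to and including $\xi$ and vanishes afterwards, then $f<_{\mathrm{lex}}z\le_{\mathrm{lex}}g$, so $z\in A_g\setminus A_f$.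
\end{proof}

Since $2^\mu\ge\mathfrak c^+$, this proves part (c) of Theorem~\ref{thm:long}. If $2^{<\mathfrak c}=\mathfrak c$, then $\mu=\mathfrak c$, which gives part (b); under CH we have $2^{<\mathfrak c}=2^{\aleph_0}=\mathfrak c$.

The lemma also tells us what a model for part (a) must look like: it must satisfy $2^\mu<2^{\mathfrak c}$. The smallest pattern is $\mathfrak c=\omega_2$, $\mu=\omega_1$ and $\omega_2<2^{\omega_1}<2^{\omega_2}$. One could get $2^{\omega_2}>2^{\omega_1}$ by adding generic subsets of $\omega_2$, but we want as few new subsets of $\omega_2$ as possible. So we add $\kappa$ subsets of $\omega_1$ for a cardinal $\kappa$ of cofinality $\omega_2$; K\"onig's theorem, $\operatorname{cf}(2^\nu)>\nu$, then forces $2^{\omega_2}>\kappa$ by itself.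

\subsection{Two lemmas on subsets of $\omega_2$}

The first lemma shows that most members of a chain in $\mathcal P(\omega_2)$ are approximated by a single object of size $\omega_2$.

\begin{lemma}\label{lem:trace}
Let $\mathcal C\subseteq\mathcal P(\omega_2)$ be a chain. There are sets $s_\xi\subseteq\xi$, for $\xi<\omega_2$, such that all but at most $2^{\omega_1}$ members $A$ of $\mathcal C$ satisfy $A\cap\xi=s_\xi$ for unboundedly many $\xi<\omega_2$.
\end{lemma}

\begin{proof}
Say that $s\subseteq\xi$ \emph{branches at $\xi$} if there are $B_0,B_1\in\mathcal C$ with $B_0\cap\xi=B_1\cap\xi=s$, $\xi\notin B_0$ and $\xi\in B_1$. At most one set branches at $\xi$. Indeed, let $s'$ also branch at $\xi$, with witnesses $B_0',B_1'$. Since $\mathcal C$ is a chain and $\xi\in B_1\setminus B_0'$, we get $B_0'\subseteq B_1$, so $s'\subseteq s$; exchanging the roles, $s\subseteq s'$. Let $s_\xi$ be the set that branches at $\xi$ if there is one, and $\emptyset$ otherwise.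

Let $A\in\mathcal C$ and $\eta<\omega_2$ be such that $A\cap\xi\ne s_\xi$ for all $\xi\ge\eta$. Then $A$ is the only member of $\mathcal C$ with trace $A\cap\eta$ on $\eta$: if $B\ne A$ had the same trace, then $\xi=\min(A\mathbin{\triangle}B)$ would be at least $\eta$, and $A\cap\xi$ would branch at $\xi$. So such $A$ is determined by the pair $(\eta,A\cap\eta)$, and there are at most $\omega_2\cdot2^{\omega_1}=2^{\omega_1}$ such pairs.
\end{proof}

The second lemma says when a forcing adds no set all of whose proper initial segments are old. Recall that a poset is \emph{$\lambda$-c.c.}\ if it has no antichain (set of pairwise incompatible conditions) of size $\lambda$.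

\begin{lemma}\label{lem:fresh}
Let $N$ be a model of ZFC, let $P\in N$ be a poset such that $P\times P$ is $\omega_2$-c.c.\ in $N$, and let $G'$ be $P$-generic over $N$. If $A\in N[G']$ is a subset of $\omega_2^N$ with $A\cap\gamma\in N$ for all $\gamma<\omega_2^N$, then $A\in N$.
\end{lemma}

\begin{proof}
Work in $N$. Suppose $p$ forces that $\dot A\subseteq\omega_2$, that $\dot A\notin N$, and that $\dot A\cap\gamma\in N$ for all $\gamma<\omega_2$. By recursion on $\alpha<\omega_2$ we choose $p_\alpha,q_\alpha\le p$ and $\gamma_\alpha<\omega_2$. Let $\gamma=\sup_{\beta<\alpha}(\gamma_\beta+1)<\omega_2$, and let $r_\alpha\le p$ decide $\dot A\cap\gamma$. There is $\gamma_\alpha\ge\gamma$ such that $r_\alpha$ does not decide whether $\gamma_\alpha\in\dot A$, since otherwise $r_\alpha$ would force $\dot A$ to equal $\{\xi:r_\alpha\Vdash\xi\in\dot A\}\in N$. Choose $p_\alpha,q_\alpha\le r_\alpha$ with $p_\alpha\Vdash\gamma_\alpha\in\dot A$ and $q_\alpha\Vdash\gamma_\alpha\notin\dot A$. Let $\beta<\alpha$ and suppose $(p^*,q^*)$ extends both $(p_\beta,q_\beta)$ and $(p_\alpha,q_\alpha)$. Then $p^*$ and $q^*$ extend $r_\alpha$, which decides whether $\gamma_\beta\in\dot A$;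 but $p^*\le p_\beta$ and $q^*\le q_\beta$ decide this in opposite ways. So the pairs $(p_\alpha,q_\alpha)$ form an antichain of size $\omega_2$ in $P\times P$, a contradiction.
\end{proof}

\subsection{The model}

We use the following standard facts.
\begin{itemize}
\item[(F1)] For regular uncountable $\lambda$, a $\lambda$-c.c.\ forcing preserves cardinals $\ge\lambda$. A countably closed forcing (one in which every descending $\omega$-sequence has a lower bound) adds no $\omega$-sequence of ground model elements, hence preserves $\omega_1$.
\item[(F2)] Every subset of a ground model set $Z$ in a generic extension by $P$ has a \emph{nice name}, given by a family $(A_z)_{z\in Z}$ of antichains of $P$; its value is $\{z:A_z\cap G\ne\emptyset\}$. If all antichains have size at most $\nu$, there are at most $(|P|^\nu)^{|Z|}$ nice names, computed in the ground model.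
\item[(F3)] The generic filters for $P\times P'$ over $V$ are the products $G\times G'$ with $G$ $P$-generic over $V$ and $G'$ $P'$-generic over $V[G]$, and $V[G\times G']=V[G][G']$.
\item[(F4)] Under CH, any family of $\omega_2$ countable sets has a subfamily of size $\omega_2$ whose pairwise intersections all equal one set, the root.
\item[(F5)] Under GCH, for infinite $\lambda$ and $\nu\ge1$ we have $\lambda^\nu=\lambda$ if $\nu<\operatorname{cf}\lambda$, and $\lambda^\nu=\lambda^+$ if $\operatorname{cf}\lambda\le\nu\le\lambda$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:long}(a)]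
Let $V$ be a model of ZFC and GCH, and let $\kappa=\aleph_{\omega_2}$. In $V$, for a set $X$ let $Q_X$ be the poset of countable partial functions $X\times\omega_1\to2$, let $Q=Q_\kappa$, and let $R$ be the poset of finite partial functions $\omega_2\times\omega\to2$, all ordered by reverse inclusion. Let $G\times H$ be $Q\times R$-generic over $V$.

\emph{Step 1: cardinals are preserved.} For every set $X$, the poset $Q_X\times R$ is $\omega_2$-c.c.\ in $V$. Indeed, regard a condition as one function with countable domain. Among $\omega_2$ conditions, either $\omega_2$ many have the same domain, or (F4) applies to the domains; in both cases $\omega_2$ many domains pairwise intersect in a fixed countable root. There are at most $2^\omega=\omega_1$ functions from the root to $2$, so two of these conditions agree on the root, and their union extends both. Hence cardinals $\ge\omega_2$ are preserved. The poset $Q$ is countably closed, so it preserves $\omega_1$; and $R$ is defined by the same formula in $V[G]$, so it is $\omega_1$-c.c.\ there and preserves $\omega_1$ as well. In particular $\kappa$ remains $\aleph_{\omega_2}$ and has cofinality $\omega_2$.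

\emph{Step 2: in $V[G][H]$, $\mathfrak c=\omega_2$, $2^{\omega_1}=\kappa$ and $2^{\omega_2}=\kappa^+$.} As $Q$ adds no $\omega$-sequences of ordinals, $(\omega_2^\omega)^{V[G]}=(\omega_2^\omega)^V=\omega_2$. Counting nice $R$-names over $V[G]$ gives $\mathfrak c\le\omega_2$, and the $\omega_2$ columns of $\bigcup H$ are distinct reals by density. In $V$ we have $|Q\times R|=\kappa^\omega=\kappa$, $\kappa^{\omega_1}=\kappa$ and $\kappa^{\omega_2}=\kappa^+$ by (F5), and antichains have size at most $\omega_1$. So (F2) gives $2^{\omega_1}\le\kappa$ and $2^{\omega_2}\le\kappa^+$ in the extension. The $\kappa$ columns of $\bigcup G$ are distinct subsets of $\omega_1$, so $2^{\omega_1}=\kappa$. Finally $2^{\omega_2}\ge\kappa$, and $2^{\omega_2}\ne\kappa$ because $\operatorname{cf}(2^{\omega_2})>\omega_2=\operatorname{cf}\kappa$.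

\emph{Step 3: every chain $\mathcal C\subseteq\mathcal P(\omega_2)$ in $V[G][H]$ has size at most $\kappa$.} Let $(s_\xi)_{\xi<\omega_2}$ be given by Lemma~\ref{lem:trace}. The set $\Sigma=\{(\xi,\eta):\eta\in s_\xi\}\subseteq\omega_2\times\omega_2$ has a nice name that mentions at most $\omega_2\cdot\omega_1$ conditions, each with countable domain. So there is $Y\in V$ with $Y\subseteq\kappa$ and $|Y|\le\omega_2$ such that all these conditions lie in $Q_Y\times R$. Let $G_Y=G\cap Q_Y$, $N=V[G_Y][H]$ and $Q'=Q_{\kappa\setminus Y}$ as defined in $V$. Then $\Sigma\in N$, and since $Q\cong Q_Y\times Q'$, (F3) gives $V[G][H]=N[G']$ with $G'$ $Q'$-generic over $N$. In $V$ we have $|Q_Y\times R|\le\omega_2^\omega=\omega_2$, so by (F2) the model $N$ has at most $(\omega_2^{\omega_2})^V=\omega_3<\kappa$ subsets of $\omega_2$.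

The poset $Q'\times Q'$ is $\omega_2$-c.c.\ in $N$. To see this, note that $Q'\times Q'\cong Q_X$, where $X$ consists of two copies of $\kappa\setminus Y$ disjoint from $Y$. Suppose a condition of $Q_Y\times R$ forces that $(\dot m_\alpha)_{\alpha<\omega_2}$ is a sequence of pairwise incompatible elements of $Q_X$. In $V$, choose extensions $p_\alpha$ of this condition and $m_\alpha\in Q_X$ with $p_\alpha\Vdash\dot m_\alpha=m_\alpha$. If $(m,p)$ extended $(m_\alpha,p_\alpha)$ and $(m_\beta,p_\beta)$ with $\alpha\ne\beta$, then $p$ would force that $m_\alpha,m_\beta$ are incompatible although $m$ extends both. So the pairs $(m_\alpha,p_\alpha)$ form an antichain of size $\omega_2$ in $Q_X\times Q_Y\times R\cong Q_{X\cup Y}\times R$, contradicting Step~1.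

Now let $A\in\mathcal C$ satisfy $A\cap\xi=s_\xi$ for unboundedly many $\xi$. For $\gamma<\omega_2$ pick such a $\xi\ge\gamma$; then $A\cap\gamma=s_\xi\cap\gamma\in N$. By Lemma~\ref{lem:fresh}, $A\in N$. So there are at most $\omega_3$ such $A$, and at most $2^{\omega_1}=\kappa$ others. Hence $|\mathcal C|\le\kappa<\kappa^+=2^{\mathfrak c}$.
\end{proof}

In this model the bound is attained, since $\mu=\omega_1$ in Lemma~\ref{lem:lex} and $2^{\omega_1}=\kappa$. Also, any maximal chain given by Zorn's lemma is a non-extendible chain of size less than $2^{\mathfrak c}$, so ZFC does not prove the statement in the second question. The rest of the paper shows that ZFC refutes it.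

\section{Inserting a degree into a cut}\label{sec:insert}

\subsection{Two reductions with the same index}

Call $k_0,k_1$ \emph{compatible} if $k_0(x)\cap k_1(x)\ne\emptyset$ for all $x\in\operatorname{dom}k_0\cap\operatorname{dom}k_1$. In this case let $k_0\uplus k_1$ be the problem with domain $\operatorname{dom}k_0\cup\operatorname{dom}k_1$ whose value at $x$ is $\bigcap\{k_j(x):x\in\operatorname{dom}k_j\}$. It has more instances and fewer solutions than each $k_j$, so $k_j\le k_0\uplus k_1$ via the \emph{trivial reduction} $x\mapsto x$, $(x,y)\mapsto y$, which does not depend on $j$.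

\begin{lemma}\label{lem:same}
\begin{enumerate}
\item[(a)] If $f\le d$ and $f'\le d$ via the same $e$, then $f,f'$ are compatible and $f\uplus f'\le d$ via $e$.
\item[(b)] If $d\le f$ and $d\le f'$ via the same $e$, then $d$ reduces via $e$ to the restriction of $f$ to $\operatorname{dom}f\cap\operatorname{dom}f'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x\in\operatorname{dom}f\cup\operatorname{dom}f'$, then $\Phi_e(x)\in\operatorname{dom}d$, so $d(\Phi_e(x))\ne\emptyset$, and for each $z$ in this set $\Psi_e(x,z)$ lies in $f(x)$ if $x\in\operatorname{dom}f$ and in $f'(x)$ if $x\in\operatorname{dom}f'$. (b) $\Phi_e$ maps $\operatorname{dom}d$ into both domains.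
\end{proof}

The simplest use of (a) is to go above a countable chain. For $w\in2^{\mathbb N}$ let $s_w$ be the problem with instances $\langle1,i,0\rangle^\frown0^\infty$, $i\in\mathbb N$, where the $i$-th instance has the unique solution $w(i)^\infty$. To solve $s_w$ is to tell the bits of $w$.

\begin{lemma}\label{lem:top}
If $w\ne w'$, then $s_w$ and $s_{w'}$ do not reduce to one problem via the same index. If $l_0\le l_1\le\cdots$, then for all but countably many $w$ the problem $c=\sum_n\langle0,n,0\rangle^\frown l_n+s_w$ satisfies $l_n<c$ for all $n$.
\end{lemma}

\begin{proof}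
If $w(i)\ne w'(i)$, then $s_w$ and $s_{w'}$ have no common solution at the $i$-th instance, so they are not compatible; apply Lemma~\ref{lem:same}(a). Hence for each pair $(n,e)$ at most one $w$ satisfies $s_w\le l_n$ via $e$. For every $w$ outside this countable set, $s_w\le c$ gives $c\not\le l_n$ for all $n$, while $l_n\le c$.
\end{proof}

The next two examples show the two halves of the main argument in isolation.

\begin{example}\label{ex:unbounded}
There is a chain of type $\omega_1$ with no upper bound. Given $c_\beta$ and $w_\beta$ for $\beta<\alpha$, let $(l_n)$ be nondecreasing and cofinal in $\{0\}\cup\{c_\beta:\beta<\alpha\}$, and let $c_\alpha$ be given by Lemma~\ref{lem:top} with some $w_\alpha\notin\{w_\beta:\beta<\alpha\}$. If $c_\alpha\le d$ for all $\alpha$, then $s_{w_\alpha}\le d$ for all $\alpha$, for two different $\alpha$ via the same index, which is impossible. So $\aleph_1$ degrees suffice to close a chain at the top.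
\end{example}

\begin{example}\label{ex:lower}
Let $l_0\le l_1\le\cdots$, let $a_\alpha\in\mathbb N^{\mathbb N}$ $(\alpha<\omega_1)$ be pairwise eventually different, and let $c_\alpha=\sum_n\langle n,a_\alpha(n)\rangle^\frown l_n$. If $d\le c_\alpha$ for uncountably many $\alpha$, then $d\le l_N$ for some $N$. Indeed, $d\le c_\alpha,c_{\alpha'}$ via the same index for some $\alpha\ne\alpha'$; the two sums share only labels with $n<N$ for some $N$, so by Lemma~\ref{lem:same}(b), $d$ reduces to a finite sum of problems $l_n$ with $n<N$.
\end{example}

\subsection{Splitting}

Inside an interval we cannot add $s_w$, because the new degree must stay below the upper end $r$. The remedy is to weaken $s_w$ by also accepting solutions of $r$.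

\begin{example}\label{ex:dense}
Let $\mathrm{id}\le l<r$. We find $c$ with $l<c<r$. For $j\in\{0,1\}$ and $x\in\operatorname{dom}r$ let $k_j(x)=r(x)\cup\{j^\infty\}$. Each $k_j$ is trivial to solve, but $k_0\uplus k_1=r$. For $w\in2^{\mathbb N}$ let $k_w=\sum_ii^\frown k_{w(i)}$: on input $i^\frown x$, either solve $r$ at $x$ or tell the bit $w(i)$. Let $c_w=l\sqcup k_w$.

First, $l\le c_w\le r$, since the trivial reduction $k_j\le r$ works without knowledge of $j$. Second, if $k_w,k_{w'}\le l$ via the same index and $w(i)\ne w'(i)$, then $k_w\uplus k_{w'}\le l$, and the component of $k_w\uplus k_{w'}$ at the label $i$ is $r$; this contradicts $l<r$. So $c_w\not\le l$ for all $w$ outside a countable set $Z$. Third, we build $w\notin Z$ by finite extensions so that $r\not\le c_w$. Given $w\restriction m$ and $e$, ask whether there are $x\in\operatorname{dom}r$, $i\ge m$ and $j$ such that $\Phi_e(x)$ queries $k_w$ at the label $i$ and the reduction fails at $x$ when $w(i)=j$. If so, put $w(i)=j$. If not, and $r\le c_w$ via $e$ for some extension $w$, then also $r\le c_{w^*}$ via $e$ for $w^*=(w\restriction m)^\frown0^\infty$. But $w^*$ is computable, so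 $k_{w^*}\le\mathrm{id}\le l$ and $r\le l$, a contradiction.
\end{example}

What made this work is that $r$ is the $\uplus$ of two problems below $l$.

\begin{definition}\label{def:split}
A degree $r$ is \emph{split over} a degree $l$ if there are compatible $k_0,k_1\le l$ with $k_0\uplus k_1\equiv r$.
\end{definition}

\begin{lemma}\label{lem:split}
\begin{enumerate}
\item[(a)] If $r$ is split over $l$, $r'\le r$ and $l\le l'$, then $r'$ is split over $l'$.
\item[(b)] If $\mathrm{Id}_{\operatorname{dom}r}\le l$, in particular if $\mathrm{id}\le l$, then $r$ is split over $l$.
\item[(c)] If $E=A_0\cup A_1$ and $[A_0],[A_1]\le l$, then $[E]$ is split over $l$.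
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We may assume $r=k_0\uplus k_1$ with $k_j\le l$. Let $r'\le r$ via $(\Phi,\Psi)$. We want to pull $k_0,k_1$ back along $\Phi$. Pushing their solutions through $\Psi$ could create accidental common values, so we instead change the presentation of $r'$ so that it accepts the inputs of $\Psi$ as solutions. For $x\in\operatorname{dom}r'$ let
\[
r''(x)=\{0^\frown z:z\in r'(x)\}\cup\{1^\frown y:\Psi(x,y)\in r'(x)\}.
\]
Then $r''\equiv r'$: from $0^\frown z$ output $z$, from $1^\frown y$ output $\Psi(x,y)$, and conversely map $z$ to $0^\frown z$. Let $k_j''$ have domain $\{x\in\operatorname{dom}r':\Phi(x)\in\operatorname{dom}k_j\}$ and value $k_j''(x)=r''(x)\cup\{1^\frown y:y\in k_j(\Phi(x))\}$. Then $k_j''\le k_j\le l'$ via $\Phi$ and $(x,y)\mapsto1^\frown y$. The two domains cover $\operatorname{dom}r'$ because $\Phi$ maps $\operatorname{dom}r'$ into $\operatorname{dom}k_0\cup\operatorname{dom}k_1$, and $r''(x)\subseteq k_j''(x)$, so $k_0'',k_1''$ are compatible and $r''(x)\subseteq(k_0''\uplus k_1'')(x)$. Suppose $v\in(k_0''\uplus k_1'')(x)\setminus r''(x)$. Then $v=1^\frown y$ with $y\in k_j(\Phi(x))$ for every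 $j$ with $\Phi(x)\in\operatorname{dom}k_j$. So $y\in r(\Phi(x))$, hence $\Psi(x,y)\in r'(x)$ and $v\in r''(x)$, a contradiction. Thus $k_0''\uplus k_1''=r''\equiv r'$.

(b) The problems $k_j(x)=r(x)\cup\{j^\infty\}$ on $\operatorname{dom}r$ satisfy $k_j\le\mathrm{Id}_{\operatorname{dom}r}\le l$ and $k_0\uplus k_1=r$.

(c) $\mathrm{Id}_{A_0}\uplus\mathrm{Id}_{A_1}=\mathrm{Id}_E$.
\end{proof}

\begin{example}\label{ex:cover}
Splitting can fail, and then there may be nothing to insert. Let $M$ be the set of noncomputable reals. By Lemma~\ref{lem:ids}, $[D]=\mathrm{id}$ if and only if $D$ has a computable element; otherwise $D\subseteq M$. So $[M]$ is the greatest degree strictly below $\mathrm{id}$. Accordingly $\mathrm{id}$ is not split over $[M]$: if $k_0\uplus k_1\equiv\mathrm{id}$, then some $k_j$ has a computable instance, so $k_j\not\le[M]$.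
\end{example}

\subsection{The interpolation lemma}

We now allow a sequence on each side of the cut, and we keep the freedom that Examples~\ref{ex:unbounded} and~\ref{ex:lower} exploit: a new $w$, and labels eventually different from earlier ones. The part of the construction that refers to the upper side is isolated first, because in Section~\ref{sec:fill} it has to be reused with many different lower sides.

\emph{Upper data over $l$} consist of problems $k^i_j\le l$ $(i\in\mathbb N$, $j\in\{0,1\})$ with $k_0^i,k_1^i$ compatible, and a function $b\in\mathbb N^{\mathbb N}$, such that, with $r_i=k_0^i\uplus k_1^i$: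
\begin{itemize}
\item either $r_0>r_1>\cdots$, or (the \emph{constant case}) $k^i_j=k_j$ and $r_i=r$ do not depend on $i$;
\item $b(i)$ is a tag for $r_i\le r_0,\dots,r_i$.
\end{itemize}
Any strictly decreasing or constant sequence of degrees that are split over $l$ is represented by upper data over $l$, and $b$ can be taken eventually different from countably many given functions $b_q$, by choosing $b(i)\ne b_q(i)$ for $q\le i$. For $w\in2^{\mathbb N}$ put
\[
k_w=\sum_i\langle1,i,b(i)\rangle^\frown k^i_{w(i)}.
\]

\begin{lemma}\label{lem:interp}
Fix upper data over $l$.
\begin{enumerate}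
\item[(a)] If $w\ne w'$ and $k_w,k_{w'}\le d$ via the same index, then $r_i\le d$ for some $i$.
\item[(b)] Let $l\le l_0\le l_1\le\cdots$ with $l_n<r_m$ for all $n,m$. Let $a_q\in\mathbb N^{\mathbb N}$ for $q\in\mathbb N$, and let $Z\subseteq2^{\mathbb N}$ be countable. There are $a\in\mathbb N^{\mathbb N}$, eventually different from every $a_q$, and $w\notin Z$ such that
\[
c_{a,w}=\sum_n\langle0,n,a(n)\rangle^\frown l_n+k_w
\]
satisfies $l_n<c_{a,w}<r_m$ for all $n,m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:same}(a), $k_w\uplus k_{w'}\le d$. If $w(i)\ne w'(i)$, the component of $k_w\uplus k_{w'}$ at the label $\langle1,i,b(i)\rangle$ is $k_0^i\uplus k_1^i=r_i$.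

(b) Call a value $a(n)$ \emph{allowed} if it is a tag for $l_n\le r_0,\dots,r_n$ and differs from $a_q(n)$ for all $q\le n$. For each $n$ infinitely many values are allowed. We only use allowed values, so $a$ is eventually different from every $a_q$.

\emph{Weak inequalities.} We have $l_n\le c_{a,w}$ and $k_w\le c_{a,w}$. To see $c_{a,w}\le r_m$, apply Lemma~\ref{lem:sums}. All components are below $r_m$, since $k^i_j\le l\le l_0\le r_m$. From a label $\langle0,n,a(n)\rangle$ with $n\ge m$ we read an index for $l_n\le r_m$ off $a(n)$. From a label $\langle1,i,b(i)\rangle$ with $i\ge m$ we read an index for $r_i\le r_m$ off $b(i)$, and the same index reduces $k^i_{w(i)}$ to $r_m$, whatever $w(i)$ is, because $k^i_{w(i)}\le r_i$ by the trivial reduction. Only finitely many labels remain.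

\emph{Strictness from below.} No $r_i$ is below any $l_n$, so by (a), for each pair $(n,e)$ at most one $w$ satisfies $k_w\le l_n$ via $e$. Add these countably many $w$ to $Z$. Then $w\notin Z$ implies $c_{a,w}\not\le l_n$ for all $n$.

\emph{Strictness from above.} If the $r_i$ are strictly decreasing, then $c_{a,w}\le r_{m+1}<r_m$, and any $w\notin Z$ will do. In the constant case we build $a$ and $w$ by finite extensions of equal length. At the $q$-th even stage we extend by one step so that $w$ differs from the $q$-th element of $Z$. At the $e$-th odd stage we are given $a\restriction m$ and $w\restriction m$, and we ensure that $r\le c_{a,w}$ via $e$ fails. Write $(\Phi,\Psi)=(\Phi_e,\Psi_e)$.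

\emph{Case 1:} for some $x\in\operatorname{dom}r$, $\Phi(x)$ is defined and begins with $\langle0,n,p\rangle$, where $n\ge m$. Extend so that $a(n)\ne p$. Then $\Phi(x)\notin\operatorname{dom}c_{a,w}$.

\emph{Case 2:} there are $x\in\operatorname{dom}r$, $i\ge m$ and $j$ such that $\Phi(x)=\langle1,i,b(i)\rangle^\frown x'$ and either $x'\notin\operatorname{dom}k_j$, or $\Psi(x,y)$ is undefined or outside $r(x)$ for some $y\in k_j(x')$. Extend so that $w(i)=j$. Then the reduction fails at $x$.

\emph{Case 3:} neither case applies. We claim that $e$ fails for all extensions. Suppose $r\le c_{a,w}$ via $e$ for some $a,w$ extending the finite parts, and let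
\[
g=\sum_{n<m}\langle0,n,a(n)\rangle^\frown l_n+\sum_{i<m}\langle1,i,b(i)\rangle^\frown k_{w(i)}+\sum_{i\ge m}\langle1,i,b(i)\rangle^\frown k_0 .
\]
Then $r\le g$ via $e$. Indeed, let $x\in\operatorname{dom}r$, so $\Phi(x)\in\operatorname{dom}c_{a,w}$. A label $\langle0,n,a(n)\rangle$ has $n<m$ because Case~1 fails, and at these labels, as at the labels $\langle1,i,b(i)\rangle$ with $i<m$, the problems $g$ and $c_{a,w}$ agree. If $\Phi(x)=\langle1,i,b(i)\rangle^\frown x'$ with $i\ge m$, the failure of Case~2 for $j=0$ says that $x'\in\operatorname{dom}k_0$ and $\Psi(x,y)\in r(x)$ for all $y\in k_0(x')$. On the other hand, $g\le l_m$ by Lemma~\ref{lem:sums}: all components are below $l_m$, and all but finitely many are the single problem $k_0$. So $r\le l_m$, a contradiction.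
\end{proof}

If we only want $l_n\le c<r$, the summand $k_w$ and the splitting hypothesis can be dropped.

\begin{lemma}\label{lem:below}
If $g_0\le g_1\le\cdots$ and $g_n<r$ for all $n$, then there is $h<r$ with $g_n\le h$ for all $n$.
\end{lemma}

\begin{proof}
Let $h=\sum_n\langle0,n,a(n)\rangle^\frown g_n$, where $a(n)$ is a tag for $g_n\le r$. Then $g_n\le h\le r$ by Lemma~\ref{lem:sums}. Build $a$ by finite extensions. Given $a\restriction m$ and $e$: if for some $x\in\operatorname{dom}r$ the value $\Phi_e(x)$ is defined and begins with $\langle0,n,p\rangle$, $n\ge m$, extend so that $a(n)\ne p$. Otherwise, if $r\le h$ via $e$ for some extension, then $r$ reduces to the finite sum of the components with $n<m$, so $r\le g_m$, a contradiction.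
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
The empty chain is extendible. A nonempty countable chain $\{f_n:n\in\mathbb N\}$ has the upper bound $\sum_nn^\frown f_n$, and Lemma~\ref{lem:top}, applied to a constant sequence, gives a degree strictly above this bound.

Let $C$ be a maximal chain with $\mathrm{id}\in C$, and let $C'=\{d\in C:\mathrm{id}\le d\}$, a final segment of $C$. By Lemma~\ref{lem:top}, $C'$ has no greatest element. By Example~\ref{ex:dense}, no two elements of $C'$ are consecutive, since a degree strictly between them would be comparable with all of $C$. So $C'$ is an infinite dense linear order and contains a copy $\{c_q:q\in\mathbb Q\}$ of the rationals. Fix an irrational $t$ and rationals $q_n$ strictly increasing to $t$ and $p_m$ strictly decreasing to $t$. The degrees $c_{p_m}$ are split over $\mathrm{id}$ by Lemma~\ref{lem:split}(b), so Lemma~\ref{lem:interp}(b) gives $c$ with $c_q<c<c_p$ for all rationals $q<t<p$. If no element of $C$ had this property, then each element of $C$ would be at most some $c_q$ with $q<t$ or at least some $c_p$ with $p>t$, so $c$ would extend $C$. Hence some $x_t\in C$ lies in this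 gap, and $x_t<c_q<x_{t'}$ whenever $t<q<t'$. Thus $|C|\ge\mathfrak c$.
\end{proof}

\section{Filling a split interval}\label{sec:fill}

If $\mathcal I$ is a set of degrees, a chain $C\subseteq\mathcal I$ is \emph{maximal in $\mathcal I$} if every $d\in\mathcal I$ comparable with all elements of $C$ belongs to $C$.

\begin{proposition}\label{prop:fill}
Let $\mathcal I$ be either $[l,\rho]=\{d:l\le d\le\rho\}$, where $l<\rho$ and $\rho$ is split over $l$ \emph{(bounded case)}, or $\{d:\mathrm{id}\le d\}$, where we put $l=\mathrm{id}$ \emph{(unbounded case)}. There is a chain $C\subseteq\mathcal I$ with $|C|\le\mathfrak c$ that is maximal in $\mathcal I$.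
\end{proposition}

Here is the plan. At each stage $\alpha<\omega_1$ we insert a degree $c_{a,w}$ into every cut of the current chain $C_\alpha$. A degree $d$ that extends the final chain determines a cut $\pi_\alpha$ of each $C_\alpha$, with inserted degree $c_\alpha$. If $c_\alpha>d$ uncountably often, we argue as in Example~\ref{ex:lower}; this requires that the functions $a$ and $b$ used for these $c_\alpha$ be eventually different. Otherwise $c_\alpha<d$ from some stage on, and we want to apply Lemma~\ref{lem:interp}(a); this requires that these $c_\alpha$ use the \emph{same} upper data, in particular the same $b$. The two demands are reconciled by letting the upper data depend only on the sequence $\sigma$ of earlier inserted degrees that have fallen on the right side of the cut. This sequence grows at each stage of the first kind and is unchanged at each stage of the second kind.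

\begin{proof}
By Lemma~\ref{lem:split}(a) in the bounded case and \ref{lem:split}(b) in the unbounded case, every degree in $\mathcal I$ is split over $l$. This is the only use of the hypothesis.

\medskip\noindent\emph{Upper data chosen in advance.} Let $\mathcal S$ be the set of strictly decreasing sequences $\sigma$ of degrees in $\mathcal I$ whose length is a countable ordinal; the empty sequence is included in the bounded case and excluded in the unbounded case. For $\sigma\in\mathcal S$ fix a sequence $(r_i^\sigma)_{i\in\mathbb N}$ of degrees: constantly $\rho$ if $\sigma$ is empty, constantly the last member of $\sigma$ if there is one, and a strictly decreasing cofinal $\omega$-subsequence of $\sigma$ if the length is a limit ordinal. By recursion on the length, fix upper data over $l$ that represent $(r_i^\sigma)$, with function $b^\sigma$ eventually different from $b^\tau$ for each of the countably many proper initial segments $\tau\in\mathcal S$ of $\sigma$.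

\medskip\noindent\emph{The chains $C_\alpha$.} Let $C_0=\{l,\rho\}$ in the bounded case and $C_0=\{l\}$ in the unbounded case. A \emph{cut} of a chain $C_\alpha\subseteq\mathcal I$ containing $C_0$ is a partition $\pi=(L,R)$ into an initial segment $L$ and a final segment $R$ with $l\in L$, and with $\rho\in R$ in the bounded case; in the unbounded case $R$ may be empty. For every cut $\pi$ of $C_\alpha$ we will choose a problem $c_\pi\in\mathcal I$ with $L<c_\pi<R$, together with $a_\pi\in\mathbb N^{\mathbb N}$ and $w_\pi\in2^{\mathbb N}$. Let $C_{\alpha+1}=C_\alpha\cup\{c_\pi:\pi\text{ a cut of }C_\alpha\}$, take unions at limits, and let $C=\bigcup_{\alpha<\omega_1}C_\alpha$. Each $C_{\alpha+1}$ is a chain: if $(L,R)$ and $(L',R')$ are cuts with $L\subsetneq L'$ and $y\in L'\setminus L$, then $c_{(L,R)}<y<c_{(L',R')}$.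

\medskip\noindent\emph{The history of a cut.} Let $\pi=(L,R)$ be a cut of $C_\alpha$. For $\beta<\alpha$, $\pi\restriction\beta=(L\cap C_\beta,R\cap C_\beta)$ is a cut of $C_\beta$, and $c_{\pi\restriction\beta}\in C_{\beta+1}\subseteq C_\alpha$ lies in $L$ or in $R$. Let $B(\pi)=\{\beta<\alpha:c_{\pi\restriction\beta}\in R\}$, and let $\sigma(\pi)$ list the degrees $c_{\pi\restriction\beta}$, $\beta\in B(\pi)$, in increasing order of $\beta$. This sequence is strictly decreasing: if $\beta<\beta'$ are in $B(\pi)$, then $c_{\pi\restriction\beta}\in R\cap C_{\beta'}$, and $c_{\pi\restriction\beta'}$ is below all of $R\cap C_{\beta'}$.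

\medskip\noindent\emph{Claim.} \emph{Every $x\in R$ is at least some element of $(C_0\cap R)\cup\{c_{\pi\restriction\beta}:\beta\in B(\pi)\}$, and every $x\in L$ is at most some element of $\{l\}\cup\{c_{\pi\restriction\beta}:\beta\in\alpha\setminus B(\pi)\}$.}

Induct on the least $\gamma$ with $x\in C_\gamma$. If $\gamma=0$ there is nothing to prove. Otherwise $\gamma=\delta+1$ with $\delta<\alpha$, and $x=c_{\pi'}$ for a cut $\pi'=(L',R')$ of $C_\delta$. If $\pi'=\pi\restriction\delta$, then $x$ itself is in the required set. If $L'\subsetneq L\cap C_\delta$, some $y\in L\cap R'$ satisfies $x<y$; hence $x\in L$, and the induction hypothesis for $y\in C_\delta$ gives the claim for $x$. If $L\cap C_\delta\subsetneq L'$, some $y\in R\cap L'$ satisfies $y<x$; hence $x\in R$, and again the induction hypothesis for $y$ gives the claim.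

The claim has three consequences. First, $L$ has a countable cofinal subset, and this subset determines $\pi$; so if $|C_\alpha|\le\mathfrak c$, then $C_\alpha$ has at most $\mathfrak c^{\aleph_0}=\mathfrak c$ cuts. By induction $|C_\alpha|\le\mathfrak c$ for all $\alpha<\omega_1$, and $|C|\le\mathfrak c$. Second, $R\ne\emptyset$ if and only if $\sigma(\pi)\in\mathcal S$. Third, in that case the degrees $r_i^{\sigma(\pi)}$ belong to $R$ and are coinitial in $R$.

\medskip\noindent\emph{Choice of $c_\pi$.} Let $(l_n)$ be nondecreasing and cofinal in $L$; then $l\le l_0$. If $R\ne\emptyset$, apply Lemma~\ref{lem:interp}(b) to the upper data of $\sigma(\pi)$ and to $(l_n)$. This gives $a_\pi$ eventually different from all $a_{\pi\restriction\beta}$ and $w_\pi\notin\{w_{\pi\restriction\beta}:\beta<\alpha\}$ such that $c_\pi=c_{a_\pi,w_\pi}$ satisfies $L<c_\pi<R$. If $R=\emptyset$, let $c_\pi$ be given by Lemma~\ref{lem:top} with $w_\pi\notin\{w_{\pi\restriction\beta}:\beta<\alpha\}$, and put $a_\pi=0^\infty$. In both cases $c_\pi\in\mathcal I$.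

\medskip\noindent\emph{Verification.} Suppose $d\in\mathcal I\setminus C$ is comparable with all of $C$. For $\alpha<\omega_1$ let $\pi_\alpha=(\{x\in C_\alpha:x<d\},\{x\in C_\alpha:x>d\})$, which is a cut of $C_\alpha$. Write $c_\alpha,a_\alpha,w_\alpha,\sigma_\alpha$ for the objects attached to $\pi_\alpha$, and let $B=\{\alpha<\omega_1:c_\alpha>d\}$. Then $\pi_\alpha\restriction\beta=\pi_\beta$ for $\beta<\alpha$, and $B(\pi_\alpha)=B\cap\alpha$.

Suppose first that $B$ is uncountable. There are $\alpha<\alpha'$ in $B$, both larger than $\min B$, with $d\le c_\alpha$ and $d\le c_{\alpha'}$ via the same index. The sequence $\sigma_\alpha$ is nonempty, and it is a proper initial segment of $\sigma_{\alpha'}$ because $\alpha\in B\cap\alpha'$. So both problems come from Lemma~\ref{lem:interp}(b), the functions $b^{\sigma_\alpha}$ and $b^{\sigma_{\alpha'}}$ are eventually different, and so are $a_\alpha$ and $a_{\alpha'}$. Hence there is $N$ such that every label common to $c_\alpha$ and $c_{\alpha'}$ has the form $\langle0,n,\cdot\rangle$ or $\langle1,n,\cdot\rangle$ with $n<N$. By Lemma~\ref{lem:same}(b), $d$ reduces to the finite sum of the components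 of $c_\alpha$ with such labels. With $(l_n)$ the sequence used for $\pi_\alpha$, these components are problems $l_n$ with $n<N$ and problems $k^i_j\le l$, so $d\le l_N$. But $l_N$ lies in the left part of $\pi_\alpha$, so $l_N<d$, a contradiction.

Suppose now that $B\subseteq\beta_0$ for some $\beta_0<\omega_1$. For $\alpha\ge\beta_0$ we have $c_\alpha<d$, the sequence $\sigma_\alpha=\sigma$ does not depend on $\alpha$, and the $w_\alpha$ are pairwise distinct. If $\sigma\notin\mathcal S$, all right parts are empty and $s_{w_\alpha}\le c_\alpha<d$ for all $\alpha\ge\beta_0$; two of these reductions have the same index, contradicting Lemma~\ref{lem:top}. If $\sigma\in\mathcal S$, then $k_{w_\alpha}\le c_\alpha<d$ for all $\alpha\ge\beta_0$, where all $k_{w_\alpha}$ are formed from the upper data of $\sigma$. Two of these reductions have the same index, so $r_i^\sigma\le d$ for some $i$ by Lemma~\ref{lem:interp}(a). But $r_i^\sigma$ lies in the right part of $\pi_{\beta_0}$, so $r_i^\sigma>d$, a contradiction.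
\end{proof}

\section{The degrees below $\mathrm{id}$}\label{sec:below}

The unbounded case of Proposition~\ref{prop:fill} takes care of the degrees above $\mathrm{id}$. Below $\mathrm{id}$ all degrees have the form $[D]$, and Example~\ref{ex:cover} shows that splitting is not automatic. Lemma~\ref{lem:split}(c) is the available criterion: we must cover a set by two sets that are both below the lower end of the interval. We therefore first choose a chain of $\mathfrak c$ degrees, the skeleton, which confines every $[D]$ comparable with it to an interval where $D\subseteq F_*\cup\Omega$, with $[F_*]$ below the interval and $\Omega$ countable. Then only the countable part $D\cap\Omega$ stands in the way of splitting, and there are only $\mathfrak c$ possibilities for it.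

\subsection{The skeleton}

Sets that are upward closed under $\le_T$ are convenient because reducibility to them is inclusion.

\begin{lemma}\label{lem:up}
If $F$ is upward closed under $\le_T$, then $[D]\le[F]$ if and only if $D\subseteq F$.
\end{lemma}

\begin{proof}
If $\Phi$ maps $D$ into $F$ and $x\in D$, then $\Phi(x)\in F$ and $\Phi(x)\le_Tx$, so $x\in F$.
\end{proof}

To get a chain of such sets with few members and countable steps, we linearize the Turing degrees. Enumerate $\mathbb N^{\mathbb N}=\{x_\alpha:\alpha<\mathfrak c\}$, and let the \emph{rank} of a Turing degree $\mathbf u$ be the least $\alpha$ with $\mathbf u\le_T\deg x_\alpha$. Each rank class is countable, because a real computes only countably many reals, and $\mathbf u\le_T\mathbf v$ implies $\operatorname{rank}\mathbf u\le\operatorname{rank}\mathbf v$. Order the degrees first by rank, and inside each rank class by a linear order extending $\le_T$. This defines a linear order $\preceq$ that extends $\le_T$. From now on, \emph{final segment} refers to $\preceq$. For a final segment $J$ let $F_J=\{z:\deg z\in J\}$, an upward closed set. A nonempty final segment is determined by the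 least rank it meets and its intersection with that rank class, since it contains all degrees of larger rank; so there are at most $\mathfrak c\cdot2^{\aleph_0}=\mathfrak c$ final segments. The \emph{skeleton} is the chain of all $[F_J]$.

To each nonempty final segment $J$ we attach sets $E=F_J=F_*\cup\Omega$, with $F_*\cap\Omega=\emptyset$, and a set $L_0$ of degrees.
\begin{itemize}
\item \emph{Case I: $J$ has a least element $\mathbf x=\deg x$.} Let $F_*=F_{J\setminus\{\mathbf x\}}$, $\Omega=\{z:\deg z=\mathbf x\}$ and $L_0=\{[F_*\sqcup\{x\}]\}$.
\item \emph{Case II: $J$ has no least element.} The part of $J$ in the least rank class that it meets is countable, coinitial in $J$, and has no least element. Let $\mathbf u_0\succ\mathbf u_1\succ\cdots$ be coinitial in it. Let $F_n=F_{\{\mathbf v:\mathbf v\succeq\mathbf u_n\}}$, $F_*=F_0$, $\Omega=E\setminus F_0$ and $L_0=\{[F_n]:n\in\mathbb N\}$. By Lemma~\ref{lem:up}, $[F_0]<[F_1]<\cdots$.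
\end{itemize}
In both cases let $\mathcal I_J=\{[D]:L_0\le[D]\le[E]\}$. For example, if $J$ consists of all degrees, then $\mathbf x$ is the computable degree, $F_*$ is the set $M$ of Example~\ref{ex:cover}, and $\mathcal I_J=\{\mathrm{id}\}$: the definition of $L_0$ steps over the empty interval between $[M]$ and $\mathrm{id}$.

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item[(a)] $\Omega$ is countable, and $[E]$ is the greatest element of $\mathcal I_J$.
\item[(b)] The degrees $[F_*]$, $[\{u\}]$ for $u\in\Omega$, and $[F_{J'}]$ for final segments $J'\subsetneq J$ are below or equal to every element of $\mathcal I_J$.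
\item[(c)] If $D\ne\emptyset$ and $[D]$ is comparable with every degree of the skeleton, then $[D]\in\mathcal I_J$ for some nonempty final segment $J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The degrees of elements of $\Omega$ lie in one rank class: in Case II they are in $J$ and precede $\mathbf u_0$. Each degree is a countable set of reals. We have $L_0\le[E]$ because $F_*$, $\{x\}$ and $F_n$ are subsets of $E$.

(b) It suffices to bound each of these degrees by an element of $L_0$. For $[F_*]$ this holds by definition. If $u\in\Omega$, then $u$ computes $x$ in Case I, and $u\in F_n$ for some $n$ in Case II. If $J'\subsetneq J$, then $J'\subseteq J\setminus\{\mathbf x\}$ in Case I. In Case II pick $\mathbf v\in J\setminus J'$ and $n$ with $\mathbf u_n\preceq\mathbf v$; all elements of $J'$ are above $\mathbf v$, so $F_{J'}\subseteq F_n$.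

(c) Let $U$ be the upward closure of $D$ under $\le_T$ and $J=\{\deg z:z\in U\}$. For a final segment $J'$, Lemma~\ref{lem:up} gives that $[D]\le[F_{J'}]$ if and only if $U\subseteq F_{J'}$. So if $J\not\subseteq J'$, then $[F_{J'}]\le[D]$ by comparability; every element of $F_{J'}$ then computes an element of $D$, so $J'\subseteq J$. Given $\mathbf x\in J$ and $\mathbf y\succ\mathbf x$, apply this to $J'=\{\mathbf v:\mathbf v\succeq\mathbf y\}$ to get $\mathbf y\in J$. Hence $J$ is a nonempty final segment, $D\subseteq U=F_J$, and $[F_{J'}]\le[D]$ for all final segments $J'\subsetneq J$. In Case II this says $L_0\le[D]$. In Case I it gives $[F_*]\le[D]$, and $x\in U$ computes an element of $D$, so $\{x\}\to D$ and again $L_0\le[D]$.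
\end{proof}

\subsection{A short chain maximal in $\mathcal I_J$}

\begin{proposition}\label{prop:interval}
For every nonempty final segment $J$ there is a chain $K_J^+\subseteq\mathcal I_J$ with $|K_J^+|\le\mathfrak c$ that is maximal in $\mathcal I_J$.
\end{proposition}

The proof has two layers. We take a maximal chain $K$ in a family of only $\mathfrak c$ degrees, those of sets that treat $F_*$ as a single point. The family is closed under enough unions, intersections and sums to show that a degree extending $K$ must lie between two consecutive elements of $K$. Such a jump is then shown to be split, up to possibly one step at the top, and is filled by Proposition~\ref{prop:fill}.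

\begin{proof}
Call $S\subseteq E$ \emph{saturated} if $S\cap F_*$ is $\emptyset$ or $F_*$. Let $\mathcal X$ be the family of all $X\subseteq\{i^\frown z:i\in\mathbb N,\ z\in E\}$ whose fibers $\{z:i^\frown z\in X\}$ are all saturated, and call $[X]$, $X\in\mathcal X$, an \emph{$\mathcal X$-degree}. The labels are there to make the family closed under sums. We note:
\begin{itemize}
\item A saturated set is determined by one bit and a subset of the countable set $\Omega$, so $|\mathcal X|\le\mathfrak c^{\aleph_0}=\mathfrak c$.
\item $\mathcal X$ is closed under unions and intersections of nonempty subfamilies.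
\item If $X,X'\in\mathcal X$, then $[X\sqcup X']$ is an $\mathcal X$-degree: relabel the fibers of $X$ by even and those of $X'$ by odd numbers.
\item If $S$ is saturated, then $[S]=[0^\frown S]$ is an $\mathcal X$-degree. This applies to $E$, to $F_*$, to subsets of $\Omega$ and to the sets $F_n\supseteq F_*$ of Case II. So all elements of $L_0$ are $\mathcal X$-degrees.
\item Every $\mathcal X$-degree is at most $[E]$: delete the label.
\end{itemize}
By Zorn's lemma let $K$ be a chain that is maximal in the set of $\mathcal X$-degrees in $\mathcal I_J$. Then $|K|\le\mathfrak c$ and $[E]\in K$.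

Let $[D]\in\mathcal I_J\setminus K$ be comparable with all of $K$. Put $\mathcal L=L_0\cup\{\mathbf k\in K:\mathbf k<[D]\}$ and $\mathcal R=\{\mathbf k\in K:\mathbf k>[D]\}$. Both are nonempty chains of $\mathcal X$-degrees, and $\mathcal L\le[D]<\mathcal R$. An $\mathcal X$-degree between $\mathcal L$ and $\mathcal R$ lies in $\mathcal I_J$ and is comparable with all of $K$, so by maximality:
\[
\text{if }X\in\mathcal X\text{ and }\mathcal L\le[X]\le\mathcal R,\text{ then }[X]\in K.\tag{$\dagger$}
\]
Recall that a nonempty linear order without greatest element has a strictly increasing cofinal sequence whose length is an infinite regular cardinal, and dually.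

\medskip\noindent\emph{Step 1: $\mathcal L$ has a greatest element $\lambda$, and $\lambda\in K$.} Suppose there is no greatest element, and let $([X_\xi])_{\xi<\theta}$ be increasing and cofinal in $\mathcal L$, with $X_\xi\in\mathcal X$ and $\theta$ infinite regular. Each $X_\xi\to D$. If $\theta>\omega$, one functional maps $X_\xi$ into $D$ for all $\xi$ in an unbounded set $S$; let $X=\bigcup_{\xi\in S}X_\xi$. If $\theta=\omega$ and $\Phi_{e_n}$ maps $X_n$ into $D$, let $X=\{\langle n,e_n,i\rangle^\frown z:n\in\mathbb N,\ i^\frown z\in X_n\}$, which maps into $D$ by reading $e_n$ and $i$ off the label. In both cases $X\in\mathcal X$ and $\mathcal L\le[X]\le[D]\le\mathcal R$. By $(\dagger)$, $[X]\in K$, so $[X]\ne[D]$ and $[X]$ is the greatest element of $\mathcal L$, a contradiction. It remains to see that $\lambda\in K$ if $\lambda\in L_0$. In Case I the element of $L_0$ is an $\mathcal X$-degree and the least element of $\mathcal I_J$, so it is in $K$. In Case II, $L_0$ has no greatest element, so $\lambda\notin L_0$. Write $\lambda=[Y_\lambda]$ with $Y_\lambda\in\mathcal X$. Then $\lambda\in\mathcal I_J$ and $\lambda<[D]$.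

\medskip\noindent\emph{Step 2: $\mathcal R$ has a least element.} Suppose not, and let $([Y_\xi])_{\xi<\theta}$ be strictly decreasing and coinitial in $\mathcal R$, with $Y_\xi\in\mathcal X$ and $\theta$ infinite regular. If $\theta>\omega$, one functional maps $D$ into $Y_\xi$ for all $\xi$ in an unbounded set $S$, hence into $Y=\bigcap_{\xi\in S}Y_\xi\in\mathcal X$. Then $\mathcal L\le[D]\le[Y]\le\mathcal R$, so $[Y]\in K$ by $(\dagger)$, and $[Y]>[D]$ is the least element of $\mathcal R$, a contradiction.

For $\theta=\omega$ there is no pigeonhole argument, and we build an $\mathcal X$-degree strictly above $\lambda$ and below all $[Y_m]$ by a diagonal argument. Let $b(i)$ code indices of functionals witnessing $Y_i\to Y_m$ for $m\le i$. Since $Y_i\not\to Y_\lambda$, the functional $j^\frown z\mapsto\Phi_i(\langle i,b(i),j\rangle^\frown z)$ does not map $Y_i$ into $Y_\lambda$. So there is $j_i{}^\frown v_i\in Y_i$ such that $\Phi_i(\langle i,b(i),j_i\rangle^\frown v_i)$ is undefined or not in $Y_\lambda$. Let $T_i$ be the smallest saturated set containing $v_i$, that is, $T_i=F_*$ if $v_i\in F_*$ and $T_i=\{v_i\}$ if $v_i\in\Omega$. Then $j_i{}^\frown T_i\subseteq Y_i$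 because the fibers of $Y_i$ are saturated, and $[T_i]\le\lambda$ by Lemma~\ref{lem:local}(b). Let
\[
T=\{\langle i,b(i),j_i\rangle^\frown u:i\in\mathbb N,\ u\in T_i\}\in\mathcal X .
\]
By the choice of $v_i$, no $\Phi_i$ maps $T$ into $Y_\lambda$. But $T\to Y_m$ for each $m$: at a label with $i\ge m$ form $j_i{}^\frown u\in Y_i$ and apply the index found in $b(i)$; at the finitely many labels with $i<m$ use $T_i\to Y_\lambda\to Y_m$. So the $\mathcal X$-degree $\mathbf t=[Y_\lambda\sqcup T]$ satisfies $\mathcal L\le\lambda<\mathbf t\le\mathcal R$, and $\mathbf t\in K$ by $(\dagger)$. As $\mathbf t\notin\mathcal L$, we get $\mathbf t\in\mathcal R$, and $\mathbf t$ is the least element of $\mathcal R$, a contradiction.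

Steps 1 and 2 show that $[D]$ lies strictly between two consecutive elements of $K$.

\medskip\noindent\emph{Step 3: jumps of $K$.} Let $\lambda=[Y_\lambda]<r=[Y]$ be any two consecutive elements of $K$, with $Y_\lambda,Y\in\mathcal X$. We find $\rho$ with $\lambda\le\rho\le r$ such that $\rho$ is split over $\lambda$ and every degree in $[\lambda,r)=\{d:\lambda\le d<r\}$ is at most $\rho$.

Let $\lambda\le[D]<r$. Then $D\subseteq E$ by Lemma~\ref{lem:up}, and $\lambda\le[Y_\lambda\sqcup(D\cap\Omega)]\le[D]<r$. The degree in the middle is an $\mathcal X$-degree in $\mathcal I_J$ comparable with all of $K$, so it is in $K$ and equals $\lambda$. Thus $D\cap\Omega\to Y_\lambda$, and also $D\to Y$. There are only countably many ways to witness these two facts, and each has a largest set on which it works: for indices $e,e'$ let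
\[
D_{e,e'}=\{z\in E:\Phi_e(z)\in Y,\text{ and }\Phi_{e'}(z)\in Y_\lambda\text{ if }z\in\Omega\}.
\]
Then $[D_{e,e'}]\le r$, and every $D$ with $\lambda\le[D]<r$ is contained in some $D_{e,e'}$. Enumerate these sets as $D_0,D_1,\dots$ and let $G_n=Y_\lambda\sqcup D_0\sqcup\dots\sqcup D_n$. Then $\lambda\le[G_0]\le[G_1]\le\dots\le r$, and every degree in $[\lambda,r)$ is at most some $[G_n]$. Write $G_n=A_0\cup A_1$, where $A_0$ is the part coming from $Y_\lambda$ and the sets $D_i\cap\Omega$, and $A_1$ is the part coming from the sets $D_i\cap F_*$. We have $[A_0]\le\lambda$ because $D_i\cap\Omega\to Y_\lambda$ by the definition of $D_i$, and $[A_1]\le\lambda$ because $[F_*]\le\lambda$ by Lemma~\ref{lem:local}(b). By Lemma~\ref{lem:split}(c), $[G_n]$ is split over $\lambda$.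

If $[G_n]=r$ for some $n$, let $\rho=r$. Otherwise Lemma~\ref{lem:below} gives $h<r$ above all $[G_n]$. Then $h\in[\lambda,r)$, so $h\le[G_m]$ for some $m$, and $\rho=[G_m]$ is the greatest element of $[\lambda,r)$.

\medskip\noindent\emph{Step 4: filling the jumps.} For consecutive $\lambda<r$ in $K$ with $\rho>\lambda$, let $C_{\lambda,r}$ be a chain of size at most $\mathfrak c$ that is maximal in $[\lambda,\rho]$, by the bounded case of Proposition~\ref{prop:fill}. Let $K_J^+$ be the union of $K$ and all these chains. There are at most $|K|\le\mathfrak c$ consecutive pairs, and each $C_{\lambda,r}$ lies between $\lambda$ and $r$, so $K_J^+$ is a chain in $\mathcal I_J$ of size at most $\mathfrak c$. If $[D]\in\mathcal I_J\setminus K$ is comparable with all of $K_J^+$, then $\lambda<[D]<r$ for some consecutive pair, so $\lambda<[D]\le\rho$, and $[D]\in C_{\lambda,r}$ by maximality in $[\lambda,\rho]$.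
\end{proof}

\section{A maximal chain of size $\mathfrak c$}\label{sec:assemble}

\begin{proof}[Proof of Theorem~\ref{thm:short}]
Let $C^-$ be the union of the skeleton and the chains $K_J^+$ of Proposition~\ref{prop:interval}, for all nonempty final segments $J$. It contains $0=[F_\emptyset]$ and $\mathrm{id}=[\mathbb N^{\mathbb N}]$, and $|C^-|\le\mathfrak c$. It is a chain. An element of $K_J^+$ is at most $[F_J]$, hence at most $[F_{J'}]$ for $J'\supseteq J$, and it is at least $[F_{J'}]$ for $J'\subsetneq J$ by Lemma~\ref{lem:local}(b). Final segments are linearly ordered by inclusion, and if $\emptyset\ne J_1\subsetneq J_2$, then $K_{J_1}^+\le[F_{J_1}]\le K_{J_2}^+$. Every $[D]$ comparable with all of $C^-$ belongs to $C^-$: if $D=\emptyset$ then $[D]=0$, and otherwise $[D]\in\mathcal I_J$ for some $J$ by Lemma~\ref{lem:local}(c), so $[D]\in K_J^+$.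

Let $C^+$ be given by the unbounded case of Proposition~\ref{prop:fill}, and let $C=C^-\cup C^+$. This is a chain of size at most $\mathfrak c$, since $C^-\le\mathrm{id}\le C^+$. A degree $d$ comparable with all of $C$ is comparable with $\mathrm{id}$. If $d\le\mathrm{id}$, then $d=[D]$ for some $D$ by Lemma~\ref{lem:ids}, and $d\in C^-$. If $d\ge\mathrm{id}$, then $d\in C^+$. So $C$ is maximal. Finally $|C|\ge\mathfrak c$: for the $\mathfrak c$ many Turing degrees $\mathbf u$ the sets $F_{\{\mathbf v:\mathbf v\succeq\mathbf u\}}$ are distinct and upward closed, so by Lemma~\ref{lem:up} they have distinct Weihrauch degrees.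
\end{proof}

Since $\mathfrak c<2^{\mathfrak c}$, the chain $C$ is a non-extendible chain of size less than $2^{\mathfrak c}$, which answers the second question.

\begin{thebibliography}{9}
\bibitem{LMV} Steffen Lempp, Alberto Marcone and Manlio Valenti, \emph{Chains and antichains in the Weihrauch lattice}, arXiv:2411.07792 (2024).
\end{thebibliography}
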